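# Multiplicative approximation along a fixed irrational, for arbitrary shifts

## A divergence theorem for all pairs of shifts

Conventions: $\|x\|$ is the distance from $x\in\mathbb R$ to the nearest integer, $\log$ is the logarithm to base $2$, $|\cdot|$ is Lebesgue measure, and $x^+=\max(x,0)$. An approximation function is a map $\psi:\mathbb N\to\mathbb R^+$, and "monotonic" means non-increasing. For real $\beta,\gamma,\gamma'$ put
$$W(\psi,\beta,\gamma,\gamma')=\{x\in[0,1]:\ \|qx-\gamma\|\,\|q\beta-\gamma'\|<\psi(q)\text{ for infinitely many }q\in\mathbb N\}.$$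
For irrational $\beta$ let $1=q_0\le q_1<q_2<\dots$ be the denominators of its continued fraction convergents, and for real $N\ge1$ let
$$\Lambda_\beta(N)=\max_{k:\,q_k\le N}\ \min\{\log q_k,\ \log(N/q_k)\}\ \ge0 .$$

**Theorem 1.** Let $\psi$ be monotonic, $\beta$ irrational, $\gamma,\gamma'\in\mathbb R$. If
$$\sum_{q\ge3}\psi(q)\,\big(\Lambda_\beta(q)-14\log\log q\big)^+=\infty ,$$
then $|W(\psi,\beta,\gamma,\gamma')|=1$.

In plain words: fix $\beta$ and let $x$ vary. We look for integers $q$ such that $qx$ is near $\gamma$ and $q\beta$ is near $\gamma'$ modulo $1$, with nearness measured by the product of the two distances. How fast may the tolerance $\psi(q)$ decrease if almost every $x$ is still to admit infinitely many such $q$? The theorem answers with a divergent series. Its weight depends only on $\beta$, and the shifts are arbitrary.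

For an irrational $\beta$ and an integer $N\ge2$, let $\sigma_\beta(N)$ be the infimum of all $\sigma>0$ such that $\|k\beta\|\ge|k|^{-\sigma}$ for all integers $k$ with $2\le|k|\le N$.

**Corollary 2.** Let $\psi$ be monotonic. If $\sigma_\beta(q)\le\frac{\log q}{56\log\log q}$ for all large $q$ and $\sum\psi(q)\frac{\log q}{\sigma_\beta(q)}=\infty$, then $|W(\psi,\beta,\gamma,\gamma')|=1$ for all real $\gamma,\gamma'$. In particular, if $\beta$ is irrational, $\sigma_\beta(q)=O((\log\log q)^{1/2})$, $\psi$ is monotonic and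
$$\sum_{q\ge3}\psi(q)\frac{\log q}{(\log\log q)^{1/2}}=\infty,$$
then $|W(\psi,\beta,\gamma,\gamma')|=1$ for all real $\gamma,\gamma'$.

The last sentence answers, in the affirmative, a question whose source is Han Yu, "On the metric theory of multiplicative Diophantine approximation", arXiv:2010.09004 (2020). The known result stated with it has the same series and the same conclusion for every real $\gamma'$, but asks that $\gamma,\beta$ be irrational and that $\sigma_{(\gamma,\beta)}(q)=O((\log\log q)^{1/2})$. Here $\sigma_{(\gamma,\beta)}(N)$ is the infimum of the $\sigma>0$ with $\|k_1\gamma+k_2\beta\|\ge\max\{|k_1|,|k_2|\}^{-\sigma}$ whenever $2\le\max\{|k_1|,|k_2|\}\le N$. The question was whether the condition on $\gamma$ can be removed.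

**Theorem 3.** There are an irrational $\beta$ with $\sigma_\beta(q)=O((\log\log q)^{1/2})$ and a real $\gamma'$ with the following property. For every $f:\mathbb N\to\mathbb R^+$ with $f(q)=o((\log\log q)^{1/2})$ there is a monotonic $\psi$ with $\sum\psi(q)\frac{\log q}{f(q)}=\infty$ but $|W(\psi,\beta,\gamma,\gamma')|=0$ for every real $\gamma$.

So in the last sentence of Corollary 2 the weight $\log q/(\log\log q)^{1/2}$ cannot be replaced by any weight of larger order.

## The limsup set, convergents, and the functions $\Lambda_\beta$ and $\sigma_\beta$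

Since $\beta$ is irrational, $\|q\beta-\gamma'\|=0$ for at most one $q$. Apart from that $q$, the set $W$ consists of the $x$ lying in infinitely many of the sets
$$\Big\{x\in[0,1]:\|qx-\gamma\|<\frac{\psi(q)}{\|q\beta-\gamma'\|}\Big\},\qquad\text{each of measure }\ \min\Big\{1,\frac{2\psi(q)}{\|q\beta-\gamma'\|}\Big\}.$$
So $W$ is a limsup set, and the numbers $q\beta$ tell us how large the individual sets are.

We use these standard facts about the convergents $p_k/q_k$ of an irrational $\theta$. First, $\gcd(p_k,q_k)=1$. Second,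
$$\Big|\theta-\frac{p_k}{q_k}\Big|<\frac1{q_kq_{k+1}},\qquad\text{so}\quad\|q_k\theta\|<\frac1{q_{k+1}}\quad\text{and}\quad\Big|\theta-\frac{p_k}{q_k}\Big|<\frac1{q_k^2}. \tag{1}$$
Third, for $k\ge1$ and $1\le n<q_k$,
$$\|n\theta\|\ge\|q_{k-1}\theta\|>\frac1{q_k+q_{k-1}}\ge\frac1{2q_k}. \tag{2}$$

The quantity $\Lambda_\beta(N)$ is large when some convergent denominator is far, on the logarithmic scale, from both $1$ and $N$. Always $\Lambda_\beta(N)\le\frac12\log N$. Take $\beta=\sqrt2$, with denominators $1,2,5,12,29,70,\dots$ For $N=100$ the denominator $5$ gives $\log5\approx2.32$, $12$ gives $\min\{3.58,\log(100/12)\}\approx3.06$, and $29$ gives $\log(100/29)\approx1.79$. Hence $\Lambda_{\sqrt2}(100)\approx3.06$, while $\frac12\log100\approx3.32$. In general $q_{k+1}=2q_k+q_{k-1}\le3q_k$ here, so some $q_k$ lies in $(\sqrt N/3,\sqrt N]$ and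
$$\Lambda_{\sqrt2}(N)\ge\tfrac12\log N-\log3. \tag{3}$$
If instead the denominators begin $1,16,4097$, as they will for the $\beta$ of Theorem 3, then at $N=2^{12}$ only $1$ and $16$ are available, and $\Lambda_\beta(2^{12})=\min\{4,8\}=4<6$. A gap in the sequence of denominators lowers $\Lambda_\beta$.

The function $\sigma_\beta$ is non-decreasing, and it is bounded exactly when $\beta$ is not Liouville. For $\sqrt2$: if $p$ is the integer nearest to $k\sqrt2$ with $k\ge1$, then $|k\sqrt2-p|\,(k\sqrt2+p)=|2k^2-p^2|\ge1$ and $k\sqrt2+p\le2\sqrt2\,k+\frac12<4k$. Therefore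
$$\|k\sqrt2\|\ge\frac1{4k}\qquad(k\ge1), \tag{4}$$
and $\frac1{4k}\ge k^{-3}$ for $k\ge2$. So $\sigma_{\sqrt2}(N)\le3$ for all $N$.

## From $\sigma_\beta$ to $\Lambda_\beta$: Corollary 2 follows from Theorem 1

The purpose of this step is to show that small $\sigma_\beta(N)$ forces a convergent denominator not far below $\sqrt N$.

Let $N$ be large and let $Q=q_k\ge2$ be the largest convergent denominator $\le\sqrt N$, so $q_{k+1}>\sqrt N$. Put $s=\sigma_\beta(N)$. Only finitely many $k$ enter the definition, and each condition $\|k\beta\|\ge|k|^{-\sigma}$ is closed in $\sigma$, so the infimum $s$ is itself admissible. It is positive, because $\|2\beta\|<\frac12$ forces every admissible $\sigma$ to exceed $1$. Now admissibility at $Q$ and (1) give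
$$Q^{-s}\le\|Q\beta\|<\frac1{q_{k+1}}<N^{-1/2},\qquad\text{so}\qquad\log Q>\frac{\log N}{2s}.$$
Since $Q\le\sqrt N$ we have $\log(N/Q)\ge\log Q$, and hence
$$\Lambda_\beta(N)\ge\log Q\ge\frac{\log N}{2\sigma_\beta(N)}\ge28\log\log N,$$
the last inequality by the hypothesis on $\sigma_\beta$. So for large $q$
$$\Lambda_\beta(q)-14\log\log q\ge\tfrac12\Lambda_\beta(q)\ge\frac{\log q}{4\sigma_\beta(q)},$$
the series in Theorem 1 diverges, and the theorem applies.

If $\sigma_\beta(q)=O((\log\log q)^{1/2})$, then $\sigma_\beta(q)\le\frac{\log q}{56\log\log q}$ for large $q$. Moreover $\frac{\log q}{\sigma_\beta(q)}\ge c\,\frac{\log q}{(\log\log q)^{1/2}}$ with some $c>0$ for large $q$, so divergence of the series with weight $\log q/(\log\log q)^{1/2}$ implies divergence of $\sum\psi(q)\frac{\log q}{\sigma_\beta(q)}$. This proves Corollary 2, given Theorem 1. $\square$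

## The case $\beta=\sqrt2$, $\gamma'=0$, by hand

By (3), for large $q$ the weight in Theorem 1 lies between $\frac14\log q$ and $\frac12\log q$. So Theorem 1 says: if $\sum\psi(q)\log q=\infty$, then $|W|=1$. For $\gamma'=0$ the convergent case can be done on the spot. By (4), the points $q\sqrt2$ mod $1$, $0\le q\le N$, are pairwise at distance at least $\frac1{4N}$. So on each side of $0$ the $h$-th nearest point with $1\le q\le N$ is at distance at least $\frac h{4N}$, and
$$\sum_{q\le N}\frac1{\|q\sqrt2\|}\le2\sum_{h\le N}\frac{4N}h\le8N(1+\ln N).$$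
For monotonic $\psi$, the sum of $2\psi(q)/\|q\sqrt2\|$ over $2^m\le q<2^{m+1}$ is then at most a constant times $\psi(2^m)2^mm$ for $m\ge1$. For $m\ge2$ this is at most a constant times the sum of $\psi(q)\log q$ over $2^{m-1}\le q<2^m$. So if $\sum\psi(q)\log q<\infty$, the measures of the sets defining $W$ have a finite sum, and $|W|=0$ by the Borel–Cantelli lemma. In this case the theorem is exact.

The factor $\log N$ arose from a harmonic sum: each dyadic range of distances $\delta<\|q\sqrt2\|\le2\delta$ contributes at most a constant times $N$, and there are about $\log N$ ranges. The proof of Theorem 1 is organized around such ranges, which we call shells.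

## Counting $n\theta$ in an arc

The purpose of the next lemma is to count the points $n\theta$ in an arc using a single good rational approximation to $\theta$.

**Lemma 1.** Let $|\theta-a/R|<1/R^2$ with $\gcd(a,R)=1$, and let $I$ be an arc of $\mathbb R/\mathbb Z$ (with or without endpoints) of length $\ell$. Among any $R$ consecutive integers $n$, the number with $n\theta\in I$ lies between $\ell R-3$ and $\ell R+3$. Hence among at most $X$ consecutive integers it is at most $(X/R+1)(\ell R+3)$.

*Proof.* Write $n=n_0+i$ with $0\le i<R$. Since $|i\theta-ia/R|\le i/R^2<1/R$, the point $n\theta$ is within $1/R$ of $n_0\theta+ia/R$. As $\gcd(a,R)=1$, these latter points run exactly once through the coset $n_0\theta+\frac1R\mathbb Z/\mathbb Z$. An arc of length $s<1$ contains at most $sR+1$ and at least $sR-1$ points of the coset.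

If $n\theta\in I$, the corresponding coset point lies in $I$ enlarged by $1/R$ at both ends, an arc of length $\ell+2/R$. So the count is at most $(\ell+2/R)R+1=\ell R+3$. If the enlarged arc is the whole circle, then $\ell R+2\ge R$ and the bound is trivial. Conversely, every coset point in $I$ shrunk by $1/R$ at both ends comes from some $n\theta\in I$, so the count is at least $(\ell-2/R)R-1=\ell R-3$. If the shrunk arc is empty, then $\ell R\le2$ and the bound is trivial.

At most $X$ consecutive integers are covered by at most $X/R+1$ blocks of $R$ consecutive integers, which gives the last claim. $\square$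

Example: $\theta=\sqrt2$, $R=12$, $I=\{\|t\|\le\frac14\}$, so $\ell R=6$. Among $n=1,\dots,12$ the values $n=2,3,5,7,10,12$ have $\|n\sqrt2\|\approx0.172,\,0.243,\,0.071,\,0.101,\,0.142,\,0.029$, and the others have $\|n\sqrt2\|>\frac14$. The count is $6$.

One consequence guides what follows. Let $Q\le N$ be a convergent denominator of $\beta$ and let $\delta\le\frac14$ with $\delta Q\ge6$. The shell $\delta<\|q\beta-\gamma'\|\le2\delta$ consists of two arcs of length $\delta$, contained in one arc of length $4\delta$. Splitting off $\lfloor N/Q\rfloor\ge\frac N{2Q}$ disjoint blocks for the lower bound, and using $3\le\frac12\delta Q$ and $N/Q+1\le2N/Q$, Lemma 1 gives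
$$\tfrac12\delta N\le\lfloor N/Q\rfloor\cdot2(\delta Q-3)\le\#\{N\le q<2N:\delta<\|q\beta-\gamma'\|\le2\delta\}\le\Big(\frac NQ+1\Big)(4\delta Q+3)\le10\,\delta N \tag{5}$$
for integers $N$. So every dyadic shell down to $\delta\approx6/Q$ contributes between $\frac14N$ and $10N$ to $\sum_{N\le q<2N}1/\|q\beta-\gamma'\|$. There are about $\log Q$ such shells, which is where $\log q_k$ in $\Lambda_\beta$ comes from. The other entry, $\log(N/q_k)$, is room that the overlap estimate below will need.

## Overlaps and the greatest common divisor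

The purpose of the next lemma is to bound the overlap of two sets $\{\|qx-g\|<\Psi\}$ and $\{\|rx-g\|<\Phi\}$ by a quantity that does not depend on $g$. This is how every condition on $\gamma$ disappears.

**Lemma 2.** Let $q<r$ be positive integers, $d=\gcd(q,r)$, $\Psi,\Phi\in(0,\frac12]$, $g\in\mathbb R$. Then
$$|\{x\in[0,1]:\|qx-g\|<\Psi,\ \|rx-g\|<\Phi\}|\le8\Psi\Phi+\frac{2d\,\Phi}r .$$

*Proof.* Modulo $1$, the first set is a union of open arcs with centers $\frac{a+g}q$ ($a$ mod $q$) and radius $\Psi/q$. The second is a union of open arcs with centers $\frac{b+g}r$ ($b$ mod $r$) and radius $\Phi/r$. Two such arcs meet only if their centers are closer than the sum of the radii, that is, only if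
$$\Big\|\frac{ar-bq+g(r-q)}{qr}\Big\|<\frac\Psi q+\frac\Phi r=\frac\Delta{qr},\qquad\Delta=\Psi r+\Phi q .$$
Their intersection then has measure at most $2\mu$ with $\mu=\min(\Psi/q,\Phi/r)$.

Let us count the meeting pairs $(a,b)$. The map $(a,b)\mapsto ar-bq$ is a well-defined homomorphism from $\mathbb Z/q\times\mathbb Z/r$ to $\mathbb Z/qr$. Its image is generated by $q$ and $r$, so it is $d\mathbb Z/qr\mathbb Z$, of order $qr/d$, and the kernel has order $d$. A meeting pair is sent to a class having a representative $u\in d\mathbb Z$ with $|u+g(r-q)|<\Delta$. There are at most $2\Delta/d+1$ such $u$, and each class has $d$ preimages. So there are at most $2\Delta+d$ meeting pairs, and the measure is at most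
$$2\mu(2\Delta+d)=4\mu\Delta+2\mu d .$$
Finally $\mu\Delta\le\frac\Phi r\cdot\Psi r+\frac\Psi q\cdot\Phi q=2\Psi\Phi$ and $\mu\le\Phi/r$. $\square$

The gcd term cannot be dropped. For $q=d$, $r=2d$, $g=0$ and $\Phi\le2\Psi$, the intersection contains all $x$ within $\frac\Phi{2d}$ of a multiple of $\frac1d$, so it has measure at least $\Phi$. The gcd term in the lemma is exactly $\Phi$, whereas the product of the two measures is $4\Psi\Phi$, which is far smaller when $\Psi$ is small.

## Where the second moment loses a logarithm, and how narrow shells recover it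

The natural plan is the second moment method. For $N=2^m$ let $Q$ be a convergent denominator attaining $\Lambda_\beta(N)$. For each $q\in[N,2N)$ in the shell $\delta=2^{-j}$ with $2\le j\le\frac1{12}\Lambda_\beta(N)$, let $A_q$ be the set of $x$ with $\|qx-\gamma\|<\Psi(q)$, where $\Psi(q)\approx\psi(q)/\delta$, truncated so that $2^m\psi$ is replaced by $a_m\le1$. Let $S$ be the sum of the $|A_q|$ up to $m=M$. By (5) each pair $(m,j)$ contributes between constant multiples of $a_m$ to $S$. If $\int(\sum\mathbf 1_{A_q})^2$ is at most a constant times $S^2$, then the Cauchy–Schwarz inequality gives a limsup set of positive measure. Lemma 2 bounds this integral by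
$$S+2S^2+4\sum_{q<r}\gcd(q,r)\frac{\Psi(r)}r .$$
For $r$ in the shell $(m,j)$ the quotient $\Psi(r)/r$ is about $a_m/(\delta N^2)$. So what we want is
$$\sum_{r\text{ in the shell}}\ \sum_{q<r}\gcd(q,r)\ \le\ C\,\delta N^2 . \tag{6}$$

The first attempt is to forget that $q$ is restricted and sum $\gcd(q,r)$ over all $q<r$. This fails, because the gcd has a logarithmic mean. Indeed $\sum_{q\le r}\gcd(q,r)=\sum_{d\mid r}\varphi(d)\,r/d$ (write $\gcd(q,r)=\sum_{d\mid q,\,d\mid r}\varphi(d)$), so
$$\sum_{N\le r<2N}\ \sum_{q\le r}\gcd(q,r)\ \ge\ N\sum_{d\le N}\frac{\varphi(d)}d\Big\lfloor\frac Nd\Big\rfloor\ \ge\ \frac{N^2}2\sum_{d\le N}\frac{\varphi(d)}{d^2}.$$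
Moreover $\big(\sum_{d\le N}\frac{\varphi(d)}{d^2}\big)\big(\sum_{k\le N}\frac1{k^2}\big)\ge\sum_{n\le N}\frac1{n^2}\sum_{d\mid n}\varphi(d)=\sum_{n\le N}\frac1n\ge\ln N$, and $\sum1/k^2<2$. So the double sum is at least $\frac14N^2\ln N$, of which the terms $q=r$ account for at most $2N^2$. A shell of density about $\delta$ can thus be expected to give $\delta N^2m$ in place of $\delta N^2$, and keeping all shells for $q$ does not help, since together they contain a positive proportion of all integers.

An extra factor $m$ is fatal. Take $\beta=\sqrt2$ and $\psi(q)=\frac1{q(\log q)^2}$ for $q\ge2$, $\psi(1)=1$. Then $a_m=2^m\psi(2^{m+1})=\frac1{2(m+1)^2}$, and by (3) there are between $\frac m{48}$ and $\frac m{24}$ shells for large $m$. The shells of index $m$ contribute about $\frac1m$ to $S$, so $S^2$ is of order $(\ln M)^2$, while the error bound, with its extra factor $m$, is of order $M$.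

Here is the way out. Heuristically, fix a dyadic range $d\in[D,2D)$ for the gcd and write $q=dq'$, $r=dr'$ with $q',r'$ up to about $K=N/D$. There are about $DK^2$ triples $(d,q',r')$. Suppose $q$ is confined to a set $\|q\beta-\gamma'\|\le\eta$, and $r$ to a shell of width $\delta$. If the two conditions behaved independently, a proportion of about $\eta\delta$ of the triples would survive, each of weight about $D$. That gives $\eta\delta N^2$ for each $D$, hence $m\eta\delta N^2$ over the $m$ ranges. So (6) is to be expected as soon as $\eta\le1/m$ up to constants. We therefore throw away all shells with $\delta>\frac1{16m}$. This costs about $\log m\approx\log\log N$ shells out of the available ones, each shell is worth the same, and this is the reason for a subtracted multiple of $\log\log q$ in Theorem 1. What remains is to prove that the independence is real. This is the main lemma below.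

## Narrow shells: the construction behind measure one half

**Proposition 4.** If $\psi$ is monotonic, $\beta$ is irrational, and $\sum_{q\ge3}\psi(q)(\Lambda_\beta(q)-13\log\log q)^+=\infty$, then $|W(\psi,\beta,\gamma,\gamma')|\ge\frac12$ for all real $\gamma,\gamma'$.

**Step 1: the shells.** This step fixes the shells we keep and counts their elements. For $m\ge4$ put $N=2^m$ and $\Lambda_m=\Lambda_\beta(2^m)$, and let $Q=Q_m$ be a convergent denominator attaining $\Lambda_m$. Then $\Lambda_m\le m/2$. Let
$$\mathcal J_m=\{j\in\mathbb Z:\log m+4\le j\le\Lambda_m/12\},\qquad J_m=\#\mathcal J_m .$$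
For $j\in\mathcal J_m$ and $\delta=2^{-j}$, the lower bound on $j$ gives the first inequality below. Since $\log Q$ and $\log(N/Q)$ are both at least $\Lambda_m\ge12j$, the other two follow:
$$\delta\le\frac1{16m},\qquad Q\ge\delta^{-12},\qquad N\ge Q\,\delta^{-12}. \tag{7}$$
Put
$$E_{m,j}=\{q\in[N,2N):\delta<\|q\beta-\gamma'\|\le2\delta\}.$$
These sets are pairwise disjoint. As $Q\le N$ and $\delta Q\ge\delta^{-11}\ge6$, (5) applies and reads
$$\tfrac12\delta N\le\#E_{m,j}\le10\,\delta N. \tag{8}$$

**Step 2: divergence survives.** This step shows that the discarded shells do not destroy divergence. Let $\psi_m=\psi(2^{m+1})$ and $a_m=\min(2^m\psi_m,1)$. We claim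
$$\sum_{m\ge4}a_mJ_m=\infty. \tag{9}$$
First, for $q\ge N$,
$$\Lambda_\beta(q)\le\Lambda_\beta(N)+\log(q/N).$$
Indeed a $q_k\le N$ contributes at most $\min\{\log q_k,\log(N/q_k)\}+\log(q/N)$ to the maximum defining $\Lambda_\beta(q)$, and a $q_k\in(N,q]$ contributes at most $\log(q/q_k)\le\log(q/N)$. So for $q\in[2^{m+1},2^{m+2})$ we have $\Lambda_\beta(q)\le\Lambda_m+2$, $\log\log q\ge\log m$ and $\psi(q)\le\psi_m$. The part of the series of Proposition 4 over this range, which has $2\cdot2^m$ terms, is therefore at most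
$$2\cdot2^m\psi_m\,(\Lambda_m+2-13\log m)^+ .$$
Next, an interval $[A,B]$ contains at least $B-A-1$ integers, so $J_m\ge\frac{\Lambda_m}{12}-\log m-5$, and of course $J_m\ge0$. If $\log m\ge62$, then $2-\log m\le-60$, and
$$(\Lambda_m+2-13\log m)^+\le(\Lambda_m-12\log m-60)^+\le12J_m .$$
Only finitely many $m$ violate $\log m\ge62$, so $\sum2^m\psi_mJ_m=\infty$. Finally we pass from $2^m\psi_m$ to $a_m$. If $2^m\psi_m>1$ for infinitely many $m$ with $J_m\ge1$, then $\sum a_mJ_m$ has infinitely many terms $\ge1$. Otherwise the truncation changes only finitely many nonzero terms. In both cases (9) holds.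

**Step 3: the sets $A_q$.** This step builds a limsup set inside $W$ whose measures have a divergent sum. For $q\in E_{m,j}$ let
$$\Psi(q)=a_m2^{j-m-1},\qquad A_q=\{x\in[0,1]:\|qx-\gamma\|<\Psi(q)\}.$$
Since $j\le\Lambda_m/12\le m/24$ we have $\Psi(q)\le\frac12$, so $|A_q|=2\Psi(q)=a_m2^{j-m}$. If $x\in A_q$, then
$$\|qx-\gamma\|\,\|q\beta-\gamma'\|<\Psi(q)\cdot2\cdot2^{-j}=a_m2^{-m}\le\psi_m\le\psi(q),$$
the last step because $q<2^{m+1}$ and $\psi$ is monotonic. So the limsup of the sets $A_q$ lies in $W(\psi,\beta,\gamma,\gamma')$. Put $F=F_M=\bigcup_{4\le m\le M}\bigcup_{j\in\mathcal J_m}E_{m,j}$. By (8) each pair $(m,j)$ contributes at least $\frac12\cdot2^{-j}2^m\cdot a_m2^{j-m}=\frac12a_m$, so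
$$S_M:=\sum_{q\in F_M}|A_q|\ \ge\ \frac12\sum_{4\le m\le M}a_mJ_m\ \to\ \infty . \tag{10}$$

**Step 4: the overlap bound.** The estimate (6) now takes the following form.

**Main Lemma 5.** There is an absolute constant $C$ such that for $4\le m\le M$, $j\in\mathcal J_m$, $\delta=2^{-j}$, $N=2^m$:
$$\sum_{r\in E_{m,j}}\ \sum_{q\in F,\,q<r}\gcd(q,r)\le C\,\delta N^2 .$$

We prove it in the next section. First we use it.

**Step 5: the second moment.** This step deduces Proposition 4 from Lemma 5. For $q<r$ in $F$, Lemma 2 with $g=\gamma$ gives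
$$|A_q\cap A_r|\le8\Psi(q)\Psi(r)+2\gcd(q,r)\frac{\Psi(r)}r=2|A_q||A_r|+2\gcd(q,r)\frac{\Psi(r)}r .$$
For $r\in E_{m,j}$ we have $r\ge2^m$, so $\Psi(r)/r\le a_m2^{j-2m-1}$. Multiplying the bound $C2^{-j}2^{2m}$ of Lemma 5 by this gives $\frac C2a_m$. Summing over all pairs $(m,j)$ and using (10),
$$\sum_{q<r}\gcd(q,r)\frac{\Psi(r)}r\le\frac C2\sum_{4\le m\le M}a_mJ_m\le C\,S_M .$$
The diagonal contributes $S_M$, and each off-diagonal pair counts twice. Since $\sum_{q<r}|A_q||A_r|\le\frac12S_M^2$,
$$V_M:=\sum_{q,r\in F_M}|A_q\cap A_r|\le S_M+2S_M^2+4C\,S_M .$$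
Fix $L\ge4$ and let $M>L$. The function $h=\sum_{q\in F_M\setminus F_L}\mathbf 1_{A_q}$ has integral $S_M-S_L$, vanishes outside $\bigcup_{q\in F_M\setminus F_L}A_q$, and satisfies $\int h^2\le V_M$. The Cauchy–Schwarz inequality gives
$$\Big|\bigcup_{q\in F_M\setminus F_L}A_q\Big|\ \ge\ \frac{(S_M-S_L)^2}{V_M}.$$
Let $M\to\infty$. Since $S_M\to\infty$ with $S_L$ fixed, the lower limit of the right side is at least $\frac12$. The elements of $F_M\setminus F_L$ are the elements of $F_M$ that are at least $2^{L+1}$, so the union of all $A_q$ with $q\in\bigcup_MF_M$ and $q\ge2^{L+1}$ has measure at least $\frac12$. As $L\to\infty$ these unions decrease to the limsup of the $A_q$, which therefore has measure at least $\frac12$. By Step 3 it lies in $W$. This proves Proposition 4, given Lemma 5. $\square$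

## The gcd sum over narrow shells: proof of Main Lemma 5

Fix $m,j$ and write $\delta,N,Q$ as in (7).

**Step 1: reduction to one condition on $q$.** This step replaces the set $F$ by a single inequality of width $\eta=\frac1{2m}$. The terms with $q<\sqrt N$ contribute at most $\#E_{m,j}\sum_{q<\sqrt N}q\le10\,\delta N\cdot N$, since $\gcd(q,r)\le q$.

Let $q\in F$ with $\sqrt N\le q<r$. Then $q\in E_{m',j'}$ with $2^{m'+1}>q\ge2^{m/2}$, so $m'>\frac{m-2}2$. By (7) for $m'$,
$$\|q\beta-\gamma'\|\le2\cdot2^{-j'}\le\frac1{8m'}\le\frac1{4(m-2)}\le\frac1{2m}=\eta ,$$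
where the last inequality uses $m\ge4$. Note also
$$\delta\le2\delta\le\frac1{8m}\le\eta,\qquad m\eta=\tfrac12,\qquad m\delta\le\tfrac1{16}.$$
So it suffices to bound the sum of $\gcd(q,r)$ over all pairs with
$$q<r,\qquad N\le r<2N,\qquad\|q\beta-\gamma'\|\le\eta,\qquad\|r\beta-\gamma'\|\le2\delta . \tag{11}$$

**Step 2: dyadic ranges of the gcd.** Let $d=\gcd(q,r)$. Both $q<r$ are multiples of $d$, so $2d\le r<2N$ and $d<N$. For $D=2^i$ with $0\le i\le m-1$ let $T_D$ be the part of the sum with $d\in[D,2D)$, and put $K=N/D=2^{m-i}\ge2$. Write $q=dq'$, $r=dr'$ with $\gcd(q',r')=1$. Then $q'<r'$, and from $N\le r<2N$ and $D\le d<2D$ we get $K/2<r'<2K$.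

When $K$ is small there are few pairs $(q',r')$ and many $d$, so we fix $(q',r')$ and use the distribution of $d\beta$. When $K$ is large we fix $d$ and use the distribution of the multiples of $d\beta$. We divide at $K=\delta^{-4}$.

**Step 3: $K\le\delta^{-4}$.** Here we show that for fixed $(q',r')$ the two conditions on $d$ are nearly independent. Lemma 2 is used again, now in the variable $t=d\beta$. Fix coprime $q'<r'$ with $K/2<r'<2K$. We count the $d\in[D,2D)$ with
$$\|dq'\beta-\gamma'\|\le\eta,\qquad\|dr'\beta-\gamma'\|\le2\delta .$$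
Split the circle into $Q$ half-open arcs of length $1/Q$. By (7), $D=N/K\ge N\delta^4\ge Q\delta^{-8}\ge Q$. So Lemma 1 (with $\theta=\beta$, $R=Q$, $\ell=1/Q$, $X=D$) shows that each arc contains $d\beta$ for at most $4(D/Q+1)\le8D/Q$ values of $d\in[D,2D)$. Moreover, by (7),
$$\frac{q'}Q<\frac{r'}Q<\frac{2K}Q\le2\delta^{-4}\delta^{12}=2\delta^8\le\delta\le\eta .$$
Suppose an arc contains $d\beta$ for some counted $d$. Every $t$ in this arc is within $1/Q$ of $d\beta$, so
$$\|q't-\gamma'\|\le\eta+\frac{q'}Q<2\eta,\qquad\|r't-\gamma'\|\le2\delta+\frac{r'}Q<3\delta .$$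
Here $2\eta=\frac1m\le\frac12$ and $3\delta\le\frac12$. By Lemma 2 with $g=\gamma'$ and gcd $1$, the set of all such $t$ has measure at most
$$8\cdot2\eta\cdot3\delta+\frac{2\cdot3\delta}{r'}\le48\,\eta\delta+\frac{12\,\delta}K .$$
The arcs are disjoint of length $1/Q$, so at most $Q(48\eta\delta+12\delta/K)$ of them occur, and the number of counted $d$ is at most $8D(48\eta\delta+12\delta/K)$. There are at most $(2K)^2=4K^2$ pairs $(q',r')$, and $\gcd(q,r)<2D$. Hence
$$T_D\le2D\cdot4K^2\cdot8D\Big(48\,\eta\delta+\frac{12\,\delta}K\Big)=64N^2\Big(48\,\eta\delta+\frac{12\,\delta}K\Big).$$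
We sum over the at most $m$ values of $D$ in this case. The first terms add up to at most $64N^2\cdot48\,m\eta\,\delta=64\cdot24\,\delta N^2$. In the second terms $K$ runs over distinct powers of $2$ that are $\ge2$, so $\sum1/K\le1$. The total is at most $64\cdot36\,\delta N^2=2304\,\delta N^2$.

**Step 4: $K>\delta^{-4}$, reduction to $Y_d$ and $Z_d$.** For fixed $d$ we now drop coprimality and the ordering of $q'$ and $r'$, which leaves two independent counts:
$$T_D\le2D\sum_{d\in[D,2D)}Y_dZ_d,\qquad\begin{aligned}Y_d&=\#\{1\le l<2K:\|ld\beta-\gamma'\|\le2\delta\},\\ Z_d&=\#\{1\le l<2K:\|ld\beta-\gamma'\|\le\eta\}.\end{aligned}$$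
Let $R=R_d$ be the largest convergent denominator of the irrational number $d\beta$ not exceeding $K$. The next denominator exceeds $K$, so by (1)
$$\|R\,d\beta\|<\frac1K. \tag{12}$$
Lemma 1 with $\theta=d\beta$, $X=2K$ and arcs of length $4\delta$ and $2\eta$ gives, since $2K/R+1\le3K/R$,
$$Y_d\le\frac{3K}R(4\delta R+3),\qquad Z_d\le\frac{3K}R(2\eta R+3). \tag{13}$$
These bounds have the right size $\delta K$ and $\eta K$ provided $R$ is not too small.

**Step 5: $K>\delta^{-4}$, the $d$ with $R_d\ge1/\delta$.** For these, $3/R\le3\delta$ in (13), so $Y_d\le21\,\delta K$ and $Z_d\le6\eta K+9\delta K\le15\,\eta K$. There are at most $D$ of them, and they contribute to $T_D$ at most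
$$2D\cdot D\cdot21\,\delta K\cdot15\,\eta K=630\,\delta\eta N^2 .$$

**Step 6: $K>\delta^{-4}$, the bad $d$, with $R_d<1/\delta$.** Here (13) can be useless, so we use only $Y_d,Z_d\le2K$ and show instead that bad $d$ are rare. For bad $d$ the integer $n=R_dd$ satisfies $1\le n<2D/\delta$ and, by (12), $\|n\beta\|<1/K$. There are at most $1/\delta$ possible values of $R_d$, and for each value distinct $d$ give distinct $n$. So
$$\#\{\text{bad }d\in[D,2D)\}\le\delta^{-1}\,\#\{1\le n<2D/\delta:\|n\beta\|<1/K\}.$$

Suppose first that $D\ge\delta^{-4}$. Lemma 1 with $\theta=\beta$, $R=Q$, $X=2D/\delta$ and an arc of length $2/K$ gives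
$$\#\{\text{bad }d\}\le\frac1\delta\Big(\frac{2D}{\delta Q}+1\Big)\Big(\frac{2Q}K+3\Big)=\frac1\delta\Big(\frac{4D}{\delta K}+\frac{6D}{\delta Q}+\frac{2Q}K+3\Big).$$
With the factor $1/\delta$ included, the first term is at most $4\delta^2D$ because $K>\delta^{-4}$. The second is at most $6\delta^{10}D$ because $Q\ge\delta^{-12}$. The third is at most $2\delta^{11}D$ because $Q/K=QD/N\le\delta^{12}D$. The fourth is at most $3\delta^3D$ because $1\le\delta^4D$. Altogether
$$\#\{\text{bad }d\}\le15\,\delta^2D .$$

Suppose now that $D<\delta^{-4}$. Then $n<2\delta^{-5}<\delta^{-12}\le Q$. Since $Q>1$, we have $Q=q_k$ with $k\ge1$, and (2) gives $\|n\beta\|>\frac1{2Q}$. On the other hand, by (7),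
$$\frac1K=\frac DN<\frac{\delta^{-4}\delta^{12}}Q=\frac{\delta^8}Q<\frac1{2Q},$$
contradicting $\|n\beta\|<1/K$. So there are no bad $d$.

In both cases the bad $d$ contribute to $T_D$ at most $2D\cdot(2K)^2\cdot15\,\delta^2D=120\,\delta^2N^2$.

**Step 7: summing up.** By Steps 5 and 6, the at most $m$ values of $D$ with $K>\delta^{-4}$ contribute at most
$$630\,m\eta\cdot\delta N^2+120\,m\delta\cdot\delta N^2\le315\,\delta N^2+8\,\delta N^2 .$$
Together with $2304\,\delta N^2$ from Step 3 and $10\,\delta N^2$ from Step 1, the lemma holds with $C=3000$. $\square$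

The inequality $N\ge Q\delta^{-12}$ was used in Step 3 (to have $D\ge Q$) and in Step 6. This is the room measured by $\log(N/q_k)$ in the definition of $\Lambda_\beta$.

## From one half to one by passing to multiples of $T$

Proposition 4 gives measure at least $\frac12$, uniformly in all the data. We use this uniformity by applying it to the integers $q$ that are multiples of a fixed $T$.

**Step 1: the hypothesis passes to $T\beta$.** Let $T\in\mathbb N$ and $\psi_T(n)=\psi(Tn)$, again monotonic. We show that the hypothesis of Theorem 1 for $(\psi,\beta)$ implies that of Proposition 4 for $(\psi_T,T\beta)$.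

Let $n\ge3$ and $q\in[Tn,Tn+T)$, so $q<2Tn$. We first prove
$$\Lambda_\beta(q)\le\Lambda_{T\beta}(n)+\log(4T). \tag{14}$$
We may assume $\Lambda_\beta(q)>\log(4T)$. Let $Q=q_k$ attain $\Lambda_\beta(q)$. Then $q/Q>4T$, so $2Q<\frac q{2T}<n$. Let $Q^*$ be the largest convergent denominator of $T\beta$ with $Q^*\le2Q$. The next one exceeds $2Q$, so by (1) $\|TQ^*\beta\|<\frac1{2Q}$. If we had $TQ^*<Q$, then $Q>1$, hence $k\ge1$, and (2) with the integer $TQ^*$ would give $\|TQ^*\beta\|>\frac1{2Q}$, a contradiction. So $Q/T\le Q^*\le2Q<n$, and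
$$\Lambda_{T\beta}(n)\ge\min\Big\{\log\frac QT,\ \log\frac n{2Q}\Big\}\ge\min\Big\{\log\frac QT,\ \log\frac q{4TQ}\Big\}\ge\Lambda_\beta(q)-\log(4T),$$
where the middle inequality is $n>\frac q{2T}$. This proves (14).

Since $\log\log q\ge\log\log n$, (14) yields
$$(\Lambda_\beta(q)-14\log\log q)^+\le(\Lambda_{T\beta}(n)-13\log\log n)^+\qquad\text{once}\quad\log\log n\ge\log(4T).$$
Also $\psi(q)\le\psi(Tn)=\psi_T(n)$. Each $n$ has $T$ values of $q$, so a tail of the divergent series of Theorem 1 is at most $T\sum_n\psi_T(n)(\Lambda_{T\beta}(n)-13\log\log n)^+$, and this series diverges.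

**Step 2: measure one half in every interval $[\frac kT,\frac{k+1}T]$.** By Step 1 and Proposition 4, $|W(\psi_T,T\beta,\gamma,\gamma')|\ge\frac12$ for every $T$. If $x\in[0,1]$ and the fractional part of $Tx$ lies in $W(\psi_T,T\beta,\gamma,\gamma')$, then
$$\|(Tn)x-\gamma\|\,\|(Tn)\beta-\gamma'\|<\psi(Tn)\qquad\text{for infinitely many }n,$$
so $x\in W:=W(\psi,\beta,\gamma,\gamma')$. Each interval $[\frac kT,\frac{k+1}T]$ is mapped onto $[0,1]$ by $x\mapsto Tx-k$, which multiplies measure by $T$. Hence
$$\Big|W\cap\Big[\frac kT,\frac{k+1}T\Big]\Big|\ge\frac1{2T}\qquad\text{for all }T\in\mathbb N,\ 0\le k<T. \tag{15}$$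

**Step 3: density points.** Suppose $U=[0,1]\setminus W$ has positive measure. By the Lebesgue density theorem $U$ has a density point $x\in(0,1)$. For each $T$ choose $k$ with $x\in[\frac kT,\frac{k+1}T]$. This interval has length $\frac1T$ and lies in $[x-\frac1T,x+\frac1T]$, which is only twice as long, so the proportion of $U$ in it tends to $1$ as $T\to\infty$. By (15) the proportion is at most $\frac12$, a contradiction. So $|W|=1$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$

## A $\beta$ with large gaps: proof of Theorem 3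

The loss of $\Lambda_\beta$ against $\log q$ is real when the denominators have gaps. For $q$ well below $q_{i+1}$ the points $q\beta$ stay close to multiples of $1/q_i$. If $\gamma'$ keeps away from these multiples, then no $\|q\beta-\gamma'\|$ is much smaller than $1/q_i$. So only about $\log q_i$ shells are ever occupied, although $\log q$ grows to nearly $\log q_{i+1}$. We make $\log q_{i+1}$ about $(\log\log q_i)^{1/2}\log q_i$ and put most of the mass of $\psi$ near $q_{i+1}$.

**Step 1: construction of $\beta$.** Let $\beta=[0;b_1,b_2,\dots]$ with $b_1=16$, so $q_0=1$, $q_1=16$. For $i\ge1$ let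
$$s_i=\lceil(\log\log q_i)^{1/2}\rceil+1\ge2,\qquad b_{i+1}=q_i^{s_i-1}.$$
For instance $\log\log16=2$, so $s_1=3$, $b_2=256$, $q_2=256\cdot16+1=4097$. From $q_{i+1}=b_{i+1}q_i+q_{i-1}$ we get
$$q_i^{s_i}\le q_{i+1}\le2q_i^{s_i},\qquad q_{i+1}\ge16q_i,\qquad q_i\ge16^i. \tag{16}$$

We check the condition on $\sigma_\beta$. If $q_i\le k<q_{i+1}$ with $i\ge1$ and $k\le N$, then by (2) and (16), and since $k\ge16$,
$$\|k\beta\|\ge\|q_i\beta\|>\frac1{2q_{i+1}}\ge\frac1{4q_i^{s_i}}\ge k^{-s_i-2},\qquad s_i\le(\log\log N)^{1/2}+2 .$$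
If $2\le k<16$, then $\|k\beta\|>\frac1{32}\ge k^{-5}$ by (2). Negative $k$ give the same values. So $\sigma_\beta(N)=O((\log\log N)^{1/2})$.

**Step 2: construction of $\gamma'$.** We want $\gamma'$ far from the multiples of $1/q_i$ for every $i$ at once. The set $\{t:\|q_it\|\ge\frac14\}$ is a union of closed intervals of length $\frac1{2q_i}$, one in each period $[\frac h{q_i},\frac{h+1}{q_i}]$. By (16), $\frac1{2q_i}\ge\frac2{q_{i+1}}$, so each of these intervals contains a full period for $i+1$ and hence a component of the set for $i+1$. Choosing nested intervals, we obtain $\gamma'$ with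
$$\|q_i\gamma'\|\ge\tfrac14\qquad\text{for all }i\ge1. \tag{17}$$

**Step 3: an upper bound for the sum of reciprocals.** Let $X_0=0$ and $X_i=\lfloor q_{i+1}/8\rfloor$ for $i\ge1$, so $X_i\ge q_i$. We show that there is an absolute constant $C'$ with
$$\sum_{q\le X_i}\frac1{\|q\beta-\gamma'\|}\le C'X_i\log q_i\qquad(i\ge1), \tag{18}$$
all terms being finite. Let $p_i/q_i$ be the convergents of $\beta$ and let $1\le q\le X_i$. By (1),
$$\Big|q\beta-\frac{qp_i}{q_i}\Big|\le\frac q{q_iq_{i+1}}\le\frac1{8q_i}.$$
On the other hand $\|q_iy\|\le q_i\|y\|$ for all $y$. With $y=\frac{qp_i}{q_i}-\gamma'$, for which $q_iy\equiv-q_i\gamma'$ mod $1$, this and (17) give $\|\frac{qp_i}{q_i}-\gamma'\|\ge\frac{\|q_i\gamma'\|}{q_i}\ge\frac1{4q_i}$. Hence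
$$\|q\beta-\gamma'\|\ge\frac12\Big\|\frac{qp_i}{q_i}-\gamma'\Big\|>0 .$$
Over $q_i$ consecutive integers $q$ the points $\frac{qp_i}{q_i}$ run once through all $\frac h{q_i}$ mod $1$. On each side of $\gamma'$ the nearest of these is at distance at least $\frac1{4q_i}$, and the $h$-th further one is at distance at least $\frac h{q_i}$. So over one such block $\sum2\,\|\frac{qp_i}{q_i}-\gamma'\|^{-1}$ is at most
$$2\cdot2\Big(4q_i+q_i\sum_{h\le q_i}\frac1h\Big)\le4q_i(5+\log q_i)\le9\,q_i\log q_i ,$$
since $\sum_{h\le q_i}\frac1h\le1+\ln q_i\le1+\log q_i$ and $\log q_i\ge4$. The interval $[1,X_i]$ is covered by at most $2X_i/q_i$ blocks because $X_i\ge q_i$. This gives (18) with $C'=18$.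

**Step 4: construction of $\psi$.** Let $f=o((\log\log q)^{1/2})$ and $f_i=\max\{f(q):X_i/2<q\le X_i\}$ for $i\ge1$. For such $q$ we have $q\le\frac18q_{i+1}\le q_i^{s_i}$, so
$$\log\log q\le\log s_i+\log\log q_i\le s_i+s_i^2\le2s_i^2 .$$
Hence $f_i=o(s_i)$, that is, $\rho_i:=s_i/f_i\to\infty$. Choose $i_1<i_2<\dots$ with $\rho_{i_k}\ge k^2$. Put $u_i=\max(2^{-i},k^{-2})$ if $i=i_k$, and $u_i=2^{-i}$ otherwise. Then
$$2^{-i}\le u_i\le1,\qquad\sum_iu_i<\infty,\qquad\sum_iu_i\rho_i=\infty .$$
Define
$$\psi(q)=c_i:=\frac{u_i}{X_i\log q_i}\qquad\text{for }X_{i-1}<q\le X_i,\ i\ge1 .$$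
To see that $\psi$ is non-increasing, note that $X_{i+1}\ge q_{i+2}/16$, $X_i\le q_{i+1}/8$ and $q_{i+2}\ge q_{i+1}^2$, so
$$\frac{c_i}{c_{i+1}}=\frac{u_i}{u_{i+1}}\cdot\frac{X_{i+1}\log q_{i+1}}{X_i\log q_i}\ge2^{-i}\frac{X_{i+1}}{X_i}\ge2^{-i}\,\frac{q_{i+2}/16}{q_{i+1}/8}\ge2^{-i}\,\frac{q_{i+1}}2\ge1 ,$$
the last step by $q_{i+1}\ge16^{i+1}$.

**Step 5: the series diverges.** Let $X_i/2<q\le X_i$. Since $X_{i-1}\le q_i/8<X_i/2$, such $q$ lie in the range where $\psi=c_i$. Also $q>\frac{X_i}2\ge\frac{q_{i+1}}{32}\ge\frac{q_i^{s_i}}{32}$, so $\log q\ge s_i\log q_i-5\ge\frac14s_i\log q_i$, because $s_i\log q_i\ge8$. There are at least $X_i/2$ such integers, so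
$$\sum_q\psi(q)\frac{\log q}{f(q)}\ge\sum_ic_i\cdot\frac{X_i}2\cdot\frac{s_i\log q_i}{4f_i}=\frac18\sum_iu_i\rho_i=\infty .$$

**Step 6: the set $W$ is null.** Let $\gamma$ be any real number. By (18), applied on each range $X_{i-1}<q\le X_i$,
$$\sum_q\Big|\Big\{x\in[0,1]:\|qx-\gamma\|<\frac{\psi(q)}{\|q\beta-\gamma'\|}\Big\}\Big|\le\sum_q\frac{2\psi(q)}{\|q\beta-\gamma'\|}\le2\sum_ic_i\,C'X_i\log q_i=2C'\sum_iu_i<\infty .$$
By the Borel–Cantelli lemma almost every $x$ lies in only finitely many of these sets, that is, $|W(\psi,\beta,\gamma,\gamma')|=0$. Here $\beta$ and $\gamma'$ were fixed before $f$, and $\psi$ depends on $f$ but not on $\gamma$, as Theorem 3 requires. $\blacksquare$
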